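# Integer coefficients for the eigenfunctions of the Nazarov–Sklyanin Lax operator

## 1. A first guess, tested on $|\lambda|\le 3$

There is an operator $\mathcal L$ on polynomials in $w,V_1,V_2,\dots$ whose matrix is very simple, and whose eigenfunctions $\psi_\lambda^s$ extend the Jack polynomials by powers of $w$. They are defined by linear algebra over a field of rational functions in $\varepsilon_1,\varepsilon_2$, so a priori their coefficients are fractions. The answer one would first guess is that no denominators occur: every coefficient is a polynomial in $\varepsilon_1,\varepsilon_2$ with integer coefficients. This is a conjecture in Ryan Mickler, Alexander Moll, "Spectral Theory of the Nazarov-Sklyanin Lax Operator", arXiv:2211.01586 (2022). The guess is right. Before proving it, we set up the objects and test it by hand.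

**Notation.** Let $\varepsilon_1,\varepsilon_2$ be indeterminates and put
$$\overline\varepsilon=\varepsilon_1+\varepsilon_2,\qquad \theta=-\varepsilon_2,\qquad \hbar=-\varepsilon_1\varepsilon_2=\varepsilon_1\theta,\qquad K=\mathbb C(\varepsilon_1,\varepsilon_2),\qquad R=\mathbb Z[\varepsilon_1,\varepsilon_2],\qquad \mathbb N=\{0,1,2,\dots\}.$$
Let $F=K[V_1,V_2,\dots]$ with $\deg V_k=k$, and consider $F[w]$ with $\deg w=1$. For a partition $\mu$ with $d_k$ parts equal to $k$, $V_\mu=V_1^{d_1}V_2^{d_2}\cdots$. Let $\pi_0:F[w]\to F$ set $w=0$. For $k\ge1$ let $V_{-k}=\hbar k\,\partial/\partial V_k$.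

**Definition (Lax operator).** For $f=\sum_j f_jw^j$ with $f_j\in F$,
$$(\mathcal Lf)_i=\overline\varepsilon\, i\,f_i+\sum_{j\ge0,\ j\ne i}V_{j-i}f_j ,$$
where $V_{j-i}$ multiplies if $j>i$ and differentiates if $j<i$. Collecting terms,
$$\mathcal L=\overline\varepsilon\,w\partial_w+\sum_{k\ge1}\hbar k\,w^k\partial_{V_k}+B,\qquad B\text{ is }F\text{-linear},\quad B(w^j)=\sum_{i=0}^{j-1}V_{j-i}w^i. \tag{1}$$
Two things are visible from (1): $\mathcal L$ preserves degree, and it maps $R[w,V_1,V_2,\dots]$ to itself.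

**Definition (Jack polynomials).** The integral-form Jack function $J^{(\alpha)}_\lambda$, $|\lambda|=n$, is determined by three properties. It is a combination of the monomial functions $m_\mu$ with $\mu\le\lambda$ in dominance order. Different $J_\lambda$ are orthogonal for $\langle p_\lambda,p_\mu\rangle=\delta_{\lambda\mu}z_\lambda\alpha^{\ell(\lambda)}$. The coefficient of $x_1\cdots x_n$ is $n!$. Here
$$j_\lambda=\theta^{\,|\lambda|}\,J_\lambda^{(\alpha)}\Big|_{\alpha=\varepsilon_1/\theta,\ p_k=V_k/\theta}.$$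
For instance $J_{(2)}=p_1^2+\alpha p_2$, $J_{(1,1)}=p_1^2-p_2$, $J_{(2,1)}=p_1^3+(\alpha-1)p_1p_2-\alpha p_3$, so
$$j_{(1)}=V_1,\quad j_{(2)}=V_1^2+\varepsilon_1V_2,\quad j_{(1,1)}=V_1^2+\varepsilon_2V_2,\quad j_{(2,1)}=V_1^3+\overline\varepsilon V_1V_2+\varepsilon_1\varepsilon_2V_3.$$
In all of these the coefficient of $V_1^n$ is $1$, and this is general. A product $p_\mu$ with a part $\ge2$ contains no squarefree monomial, while $p_1^n$ contains $x_1\cdots x_n$ with coefficient $n!$. So $p_1^n$ has coefficient $1$ in $J_\lambda$, and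
$$\text{the coefficient of }V_1^n\text{ in }j_\lambda\text{ is }\theta^n\theta^{-n}=1. \tag{2}$$

**Definition (corners, contents).** The diagram of $\lambda$ is the set of cells $(N_1,N_2)\in\mathbb N^2$ with $0\le N_1<\lambda_{N_2+1}$. An addable corner is a cell $s\notin\lambda$ such that $\lambda\cup\{s\}$ is again a diagram. Equivalently, $s$ is a minimal element of $\mathbb N^2\setminus\lambda$ for the componentwise order. The content of $s=(N_1,N_2)$ is $[s]=N_1\varepsilon_1+N_2\varepsilon_2$. Example: $(2,1)$ has addable corners $(2,0),(1,1),(0,2)$, with contents $2\varepsilon_1,\ \overline\varepsilon,\ 2\varepsilon_2$.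

**Known results (Mickler–Moll, relying on Nazarov–Sklyanin).** Let $Z(j_\lambda,\mathcal L)$ be the span of $j_\lambda,\mathcal Lj_\lambda,\mathcal L^2j_\lambda,\dots$. Then $F[w]=\bigoplus_\lambda Z(j_\lambda,\mathcal L)$ with finite-dimensional summands. On $Z(j_\lambda,\mathcal L)$ the operator $\mathcal L$ has simple spectrum $\{[s]:s\text{ an addable corner of }\lambda\}$. For each such $s$ there is a unique $\psi_\lambda^s\in Z(j_\lambda,\mathcal L)$ with $\mathcal L\psi_\lambda^s=[s]\psi_\lambda^s$ and $\pi_0\psi^s_\lambda=j_\lambda$.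

We use these facts freely. The question is whether the coefficient $\boldsymbol\chi^{s,l}_{\lambda,\mu}$ of $V_\mu w^l$ in $\psi_\lambda^s$ always lies in $R$. For $l=0$ these are the coefficients of $j_\lambda$, which lie in $R$ by a theorem of Lapointe–Vinet. (The proof below does not use that theorem.)

**Size 1.** $\mathcal LV_1=\hbar w$ and $\mathcal Lw=V_1+\overline\varepsilon w$. If $V_1+cw$ is an eigenvector, its eigenvalue is $c$ and $c^2=\hbar+c\,\overline\varepsilon$, that is, $(c-\varepsilon_1)(c-\varepsilon_2)=0$. So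
$$\psi_{(1)}^{(1,0)}=V_1+\varepsilon_1w,\qquad \psi_{(1)}^{(0,1)}=V_1+\varepsilon_2w.$$

**Size 2.** The corners of $(2)$ are $(2,0)$ and $(0,1)$, so the vector $(\mathcal L-\varepsilon_2)j_{(2)}$ is an eigenvector with eigenvalue $2\varepsilon_1$. From $\mathcal Lj_{(2)}=2\hbar V_1w+2\hbar\varepsilon_1w^2$,
$$(\mathcal L-\varepsilon_2)j_{(2)}=-\varepsilon_2\big(V_1^2+\varepsilon_1V_2+2\varepsilon_1V_1w+2\varepsilon_1^2w^2\big),$$
and the bracket is $\psi_{(2)}^{(2,0)}$. Likewise $(\mathcal L-2\varepsilon_1)j_{(2)}=-2\varepsilon_1\,\psi_{(2)}^{(0,1)}$ with $\psi_{(2)}^{(0,1)}=V_1^2+\varepsilon_1V_2+\varepsilon_2V_1w+\varepsilon_1\varepsilon_2w^2$. In the same way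
$$\psi_{(1,1)}^{(1,0)}=V_1^2+\varepsilon_2V_2+\varepsilon_1V_1w+\varepsilon_1\varepsilon_2w^2,\qquad \psi_{(1,1)}^{(0,2)}=V_1^2+\varepsilon_2V_2+2\varepsilon_2V_1w+2\varepsilon_2^2w^2.$$

**Size 3, $\lambda=(2,1)$.** Write $j=j_{(2,1)}$. Then
$$\mathcal Lj=\hbar(3V_1^2+\overline\varepsilon V_2)w+2\hbar\overline\varepsilon V_1w^2-3\hbar^2w^3,$$
$$\mathcal L^2j=3\hbar\,j+\hbar\big(5\overline\varepsilon V_1^2+(\overline\varepsilon^2-3\hbar)V_2\big)w+\hbar(4\overline\varepsilon^2+3\hbar)V_1w^2-5\overline\varepsilon\hbar^2w^3.$$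
For the corner $(2,0)$ we form $(\mathcal L-\overline\varepsilon)(\mathcal L-2\varepsilon_2)j=\mathcal L^2j-(\overline\varepsilon+2\varepsilon_2)\mathcal Lj+2\varepsilon_2\overline\varepsilon j$. Its coefficient at $j$ is $3\hbar+2\varepsilon_2\overline\varepsilon=\varepsilon_2(2\varepsilon_2-\varepsilon_1)$. Its coefficients at $w,w^2,w^3$ are
$$\hbar(2\varepsilon_2-\varepsilon_1)(-2V_1^2-\varepsilon_2V_2),\qquad -\hbar(2\varepsilon_2-\varepsilon_1)(2\varepsilon_1+\varepsilon_2)V_1,\qquad 2\hbar^2(2\varepsilon_2-\varepsilon_1).$$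
Dividing by $\varepsilon_2(2\varepsilon_2-\varepsilon_1)$,
$$\psi_{(2,1)}^{(2,0)}=j+(2\varepsilon_1V_1^2+\varepsilon_1\varepsilon_2V_2)w+\varepsilon_1(2\varepsilon_1+\varepsilon_2)V_1w^2+2\varepsilon_1^2\varepsilon_2w^3 .$$
For the corner $(1,1)$, $\mathcal L^2j-2\overline\varepsilon\mathcal Lj+4\varepsilon_1\varepsilon_2j$ has coefficient $3\hbar+4\varepsilon_1\varepsilon_2=\varepsilon_1\varepsilon_2$ at $j$, and dividing by it gives
$$\psi_{(2,1)}^{(1,1)}=j+\big(\overline\varepsilon V_1^2+(\varepsilon_1^2-\varepsilon_1\varepsilon_2+\varepsilon_2^2)V_2\big)w-3\hbar V_1w^2-\overline\varepsilon\hbar w^3 .$$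
The guess survives, now through an actual cancellation of the factor $2\varepsilon_2-\varepsilon_1$. The signs, by contrast, follow no uniform rule on monomials. The coefficient $\varepsilon_1^2-\varepsilon_1\varepsilon_2+\varepsilon_2^2$ is not in $\mathbb N[\varepsilon_1,\varepsilon_2]$, and $\varepsilon_1(2\varepsilon_1+\varepsilon_2)$ is not in $\mathbb N[\varepsilon_1,-\varepsilon_2]$. There is a positivity statement, but it needs another basis.

## 2. The scalar that must be divided out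

The tests suggest the approach a sensible person tries first. Let $n=|\lambda|$ and
$$N_s=\prod_{s'\ne s}(\mathcal L-[s'])\,j_\lambda ,$$
the product over the other addable corners. The product over all corners kills $Z(j_\lambda,\mathcal L)$, so $N_s$ is an eigenvector for $[s]$ or $0$. It is not $0$, since $j_\lambda$ is cyclic. Hence $N_s=g_s\psi_\lambda^s$, and by (2) $g_s$ is the coefficient of $V_1^n$ in $N_s$. By Lapointe–Vinet and the integrality of (1), $N_s$ has coefficients in $R$. So $g_s\psi_\lambda^s$ is integral for an explicit nonzero $g_s\in R$.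

The approach stops exactly here: one must show that $g_s$ divides every coefficient of $N_s$. In the examples $g_s$ was $-\varepsilon_2$, $-2\varepsilon_1$, $\varepsilon_2(2\varepsilon_2-\varepsilon_1)$, $\varepsilon_1\varepsilon_2$: integer primes and linear forms both occur, and the formula for $N_s$ shows no reason for divisibility. We therefore want a construction of $\psi_\lambda^s$ that never divides. Here is what it will give.

**Theorem 1.** For all $\lambda$ and all addable corners $s$ of $\lambda$, $\psi_\lambda^s\in R[w,V_1,V_2,\dots]$. The coefficient of $V_\mu w^l$ is homogeneous of degree $|\lambda|-\ell(\mu)$.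

**Theorem 2.** Put $q_k=V_k+\varepsilon_2w^k$. Define $M_c\in R[w,V_1,V_2,\dots]$ for finite sequences $c$ of positive integers by $M_\emptyset=1$ and
$$M_{(c_1,\dots,c_r)}=q_{c_r}M_{(c_1,\dots,c_{r-1})}+\varepsilon_2\sum_{j<r}M_{(c_1,\dots,c_j+c_r,\dots,c_{r-1})}.\tag{3}$$
Then $M_c$ does not depend on the order of $c$, the elements $w^lM_\mu$ ($l\ge0$, $\mu$ a partition) form an $R$-basis of $R[w,V_1,V_2,\dots]$, and
$$\psi_\lambda^s\in\sum_{l,\mu}\mathbb N[\varepsilon_1,-\varepsilon_2]\;w^lM_\mu .$$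
Moreover the normalization is optimal: for $z\in K$, $z\,\psi_\lambda^s\in R[w,V_1,\dots]$ if and only if $z\in R$.

Example: $M_{(1)}=V_1+\varepsilon_2w$, so $\psi_{(1)}^{(0,1)}=M_{(1)}$ and $\psi_{(1)}^{(1,0)}=M_{(1)}+(\varepsilon_1-\varepsilon_2)w$.

The plan is as follows. Evaluating the $V_k$ at power sums of $N$ variables turns $\mathcal L$ into one of $N$ *commuting* operators. Joint eigenfunctions of all $N$ can be built one cell at a time by a recursion of Knop–Sahi type, in a form homogeneous in $(\varepsilon_1,\varepsilon_2)$ that only multiplies by elements of $R$. Then we pass back to functions symmetric in all but one variable, again without dividing.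

## 3. $\mathcal L$ as a differential-difference operator in $N$ variables

For $m\ge0$ let $A_m=K[x_1,\dots,x_m,V_1,V_2,\dots]$ and $A_m^R=R[x_1,\dots,x_m,V_1,V_2,\dots]$, with $\deg x_i=1$. So $A_0=F$, and $A_1=F[w]$ with $w=x_1$. For $N\ge m$ let
$$\mathrm{ev}_N:A_m\to P_N=K[x_1,\dots,x_N],\qquad x_i\mapsto x_i,\quad V_k\mapsto\theta\,p_k=\theta\sum_{i=1}^Nx_i^k .$$
Values of $\mathrm{ev}_N$ on $A_m$ are symmetric in $x_{m+1},\dots,x_N$. Example: $\mathrm{ev}_N(V_1+\varepsilon_2w)=\theta(x_2+\dots+x_N)$.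

**Lemma 3.** $\mathrm{ev}_N$ is injective on the part of $A_m$ of degree $\le N-m$.

*Proof.* Elements of that degree involve only $x_1,\dots,x_m,V_1,\dots,V_{N-m}$, so we need $x_1,\dots,x_m,p_1,\dots,p_{N-m}$ to be algebraically independent. The field they generate contains the first $N-m$ power sums of $x_{m+1},\dots,x_N$, hence (characteristic $0$) their elementary symmetric functions. So $K(x_1,\dots,x_N)$ is algebraic over it. The $N$ generators thus have transcendence degree $N$. $\square$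

The symmetric group $S_N$ acts on $P_N$ by algebra automorphisms with $\sigma x_i=x_{\sigma(i)}$; $s_{ij}$ is a transposition and $s_i=s_{i,i+1}$. Put
$$D_i=\varepsilon_1x_i\partial_i+\theta\sum_{k\ne i}\frac{x_k}{x_i-x_k}(1-s_{ik}),\qquad Y_i=D_i-\theta\sum_{k<i}s_{ik}.$$
These act on $P_N$, since $(1-s_{ik})f$ is divisible by $x_i-x_k$. Clearly $\sigma D_i\sigma^{-1}=D_{\sigma(i)}$, and $Y_1=D_1$. Consequently
$$\sigma Y_a\sigma^{-1}=D_{\sigma(a)}-\theta\sum_{k<a}s_{\sigma(a)\sigma(k)}. \tag{4}$$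

**Lemma 4.** $\mathrm{ev}_N\circ\mathcal L=D_1\circ\mathrm{ev}_N$ on $F[w]$.

*Proof.* Since $x_1\partial_1(\theta p_k)=\theta kx_1^k$ and $\varepsilon_1\theta=\hbar$, the chain rule gives $\varepsilon_1x_1\partial_1\circ\mathrm{ev}_N=\mathrm{ev}_N\circ(\varepsilon_1w\partial_w+\sum_k\hbar kw^k\partial_{V_k})$. For the difference part, let $G$ be symmetric in all variables. Then $\frac{x_k}{x_1-x_k}(x_1^j-x_k^j)=\sum_{i=0}^{j-1}x_1^ix_k^{j-i}$, so
$$\theta\sum_{k\ne1}\frac{x_k}{x_1-x_k}(1-s_{1k})\,x_1^jG=G\sum_{i=0}^{j-1}x_1^i\big(\theta p_{j-i}-\theta x_1^{j-i}\big)=G\sum_{i=0}^{j-1}x_1^i\,\theta p_{j-i}-\theta j\,x_1^jG .$$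
This is $\mathrm{ev}_N$ of $B-\theta w\partial_w$ applied to $w^j$ times a preimage of $G$. Adding both parts gives (1), because $\varepsilon_1-\theta=\overline\varepsilon$. $\square$

**Lemma 5.** As operators on $P_N$, for $i\ne l$:
$$\text{(R1)}\quad \Big(D_i-\theta\sum_{k\ne i}s_{ik}\Big)x_i=x_i(D_i+\varepsilon_1),\qquad\qquad \text{(R2)}\quad D_ix_l=x_l(D_i-\theta s_{il}).$$

*Proof.* We have $(1-s_{ik})x_i-x_i(1-s_{ik})=(x_i-x_k)s_{ik}$. Multiplying by $\frac{x_k}{x_i-x_k}$ gives $x_ks_{ik}=s_{ik}x_i$. Hence $D_ix_i=x_iD_i+\varepsilon_1x_i+\theta\sum_ks_{ik}x_i$, which is (R1). For (R2), only the term $k=l$ of $D_i$ fails to commute with $x_l$, and $\frac{x_l}{x_i-x_l}\big[(1-s_{il})x_l-x_l(1-s_{il})\big]=\frac{x_l}{x_i-x_l}(x_l-x_i)s_{il}=-x_ls_{il}$. $\square$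

## 4. Commuting operators $Y_1,\dots,Y_N$

The operator $D_1$ alone is $\mathcal L$ again. What is gained is that $Y_1=D_1$ has $N-1$ commuting companions. We need Dunkl's theorem (Trans. AMS 311 (1989)) that the operators
$$T_i=\varepsilon_1\partial_i+\theta\sum_{k\ne i}\frac{1-s_{ik}}{x_i-x_k}$$
commute. Here is a short proof.

**Lemma 6 (Dunkl).** $[T_i,T_j]=0$ on $P_N$.

*Proof.* As in Lemma 5, for $i\neq j$ we get $[T_i,x_j]=-\theta s_{ij}$ and $[T_i,x_i]=\varepsilon_1+\theta\sum_{k\ne i}s_{ik}$; also $\sigma T_i\sigma^{-1}=T_{\sigma(i)}$. By the Jacobi identity, $[[T_i,T_j],x_l]=[T_i,[T_j,x_l]]-[T_j,[T_i,x_l]]$. If $l\ne i,j$ this is $-\theta[T_i,s_{jl}]+\theta[T_j,s_{il}]=0$. If $l=j$ it is $\theta[T_i,s_{ij}]+\theta[T_j,s_{ij}]=\theta[T_i+T_j,s_{ij}]=0$. The case $l=i$ follows by antisymmetry. So $[T_i,T_j]$ commutes with all multiplications; it kills $1$, hence all of $P_N$. $\square$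

**Lemma 7.** (a) $s_iY_is_i=Y_{i+1}+\theta s_i$, and $s_iY_l=Y_ls_i$ for $l\ne i,i+1$. (b) The $Y_i$ commute. (c) $\Delta(u)=\prod_{i=1}^N(u-Y_i)$ commutes with $S_N$ and with all $Y_i$.

*Proof.* (a) By (4), $s_iY_is_i=D_{i+1}-\theta\sum_{k<i}s_{i+1,k}$, which is $Y_{i+1}$ without its term $-\theta s_{i+1,i}$. For $l\ne i,i+1$, $s_i$ fixes $l$ and preserves $\{k:k<l\}$.

(b) Put $X_i=x_iT_i$. Since $\frac{x_i}{x_i-x_k}=1+\frac{x_k}{x_i-x_k}$, we have $X_i=D_i+\theta\sum_{k\ne i}(1-s_{ik})$, so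
$$Y_i=X_i-\theta(N-1)+\theta\sum_{k>i}s_{ik}.$$
From $T_ix_j=x_jT_i-\theta s_{ij}$ and Lemma 6,
$$[X_i,X_j]=x_i(x_jT_i-\theta s_{ij})T_j-x_j(x_iT_j-\theta s_{ij})T_i=-\theta x_iT_is_{ij}+\theta x_jT_js_{ij}=-\theta(X_i-X_j)s_{ij}.$$
Let $i<j$ and expand $[Y_i,Y_j]$. For $l>j$, $s_{jl}$ commutes with $X_i$. The transposition $s_{ik}$ commutes with $X_j$ unless $k=j$, and $\theta[s_{ij},X_j]=\theta(X_i-X_j)s_{ij}$ cancels $[X_i,X_j]$. Finally $[s_{ik},s_{jl}]$ with $k>i$, $l>j$ can be nonzero only for $k=j$ or $k=l$, so what remains is $\theta^2\sum_{l>j}\big([s_{ij},s_{jl}]+[s_{il},s_{jl}]\big)$. Since $s_{ij}s_{jl}=s_{jl}s_{il}$ and $s_{jl}s_{ij}=s_{il}s_{jl}$, each summand is $s_{jl}s_{il}-s_{il}s_{jl}+s_{il}s_{jl}-s_{jl}s_{il}=0$.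

(c) Commutation with the $Y_i$ is (b). Multiplying (a) by $s_i$ on either side gives $s_iY_i=Y_{i+1}s_i+\theta$ and $s_iY_{i+1}=Y_is_i-\theta$. Adding, $s_i$ commutes with $Y_i+Y_{i+1}$. Also
$$s_iY_iY_{i+1}=(Y_{i+1}s_i+\theta)Y_{i+1}=Y_{i+1}(Y_is_i-\theta)+\theta Y_{i+1}=Y_iY_{i+1}s_i .$$
So $s_i$ commutes with $(u-Y_i)(u-Y_{i+1})$ and with the other factors. $\square$

**Definition (spectral vector).** For $\eta\in\mathbb N^N$ put
$$r_i(\eta)=\#\{k<i:\eta_k\ge\eta_i\}+\#\{k>i:\eta_k>\eta_i\},\qquad \kappa_i(\eta)=\varepsilon_1\eta_i-\theta\,r_i(\eta).$$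
Then $r_i(\eta)+1$ is the position of $\eta_i$ in the stable decreasing rearrangement $\eta^+$ of $\eta$. Hence the multisets $\{\kappa_i(\eta)\}$ and $\{\kappa_i(\eta^+)\}$ agree. For a partition, $\kappa_i(\lambda)=\lambda_i\varepsilon_1+(i-1)\varepsilon_2$, which is the content of the cell $(\lambda_i,i-1)$ just outside row $i$.

For $\eta\in\mathbb N^m$ with $m\le N$, append zeros. This does not change $\kappa_1,\dots,\kappa_m$, and $\kappa_i(\eta)=-\theta(i-1)$ for $i>m$. Example: for $\eta=(0,1)$, $r_1=1$ and $r_2=0$, so $\kappa(\eta)=(-\theta,\varepsilon_1,-2\theta,-3\theta,\dots)$.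

## 5. Joint eigenfunctions built by multiplication only

**Proposition 8.** For every $m\ge0$ and $\eta\in\mathbb N^m$ there is $E_\eta\in A_m^R$, homogeneous of degree $|\eta|$, with coefficient of $V_1^{|\eta|}$ equal to $1$, such that for all $N\ge m$
$$Y_i\,\mathrm{ev}_NE_\eta=\kappa_i(\eta)\,\mathrm{ev}_NE_\eta\qquad(1\le i\le N).$$

The proof is by induction on $|\eta|$.

**Step 1: the start, and the rotation $\eta\mapsto\eta'$.** *This step reduces $|\eta|$ by one and records what happens to the eigenvalues.* If $|\eta|=0$, take $E_\eta=1$: $D_i1=0$, so $Y_i1=-\theta(i-1)=\kappa_i(0)$. Let $|\eta|\ge1$. Trailing zeros change neither the eigenvalues nor the requirement (apart from narrowing the range of $N$), so we set $E_{(\eta,0)}:=E_\eta$ and may assume $\eta_m\ge1$. Put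
$$\eta'=(\eta_m-1,\eta_1,\dots,\eta_{m-1}),\qquad \gamma=\kappa_1(\eta')+\varepsilon_1 .$$
Then
$$\gamma=\kappa_m(\eta),\qquad\kappa_{l+1}(\eta')=\kappa_l(\eta)\quad(l<m). \tag{5}$$
Indeed $r_1(\eta')=\#\{k<m:\eta_k>\eta_m-1\}=\#\{k<m:\eta_k\ge\eta_m\}=r_m(\eta)$. For $l<m$, $r_{l+1}(\eta')=[\eta_m-1\ge\eta_l]+\#\{k<l:\eta_k\ge\eta_l\}+\#\{l<k<m:\eta_k>\eta_l\}=r_l(\eta)$, because $\eta_m-1\ge\eta_l$ means $\eta_m>\eta_l$. (Here $[\,\cdot\,]$ of a condition is $1$ or $0$.)

**Step 2: the building blocks $f_i$.** *We rotate variables the same way and multiply by one variable.* Fix $N\ge m$ and let $E'=\mathrm{ev}_NE_{\eta'}$, symmetric in $x_{m+1},\dots,x_N$. For $m\le i\le N$ let $\sigma_i\in S_N$ send $1\mapsto i$, $k\mapsto k-1$ for $2\le k\le m$, and $\{m+1,\dots,N\}\to\{m,\dots,N\}\setminus\{i\}$ increasingly. Put $h_i=\sigma_iE'$ and $f_i=x_ih_i$. By the symmetry of $E'$, $h_i$ depends only on $\sigma_i$ restricted to $\{1,\dots,m\}$. So for distinct $j,k\ge m$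 we have $s_{jk}f_j=f_k$, and $s_{jk}f_i=f_i$ if $i\ge m$ is different from both. In particular $f_m$ and $\sum_{i>m}f_i$ are symmetric in $x_{m+1},\dots,x_N$.

**Step 3: the action of $Y_1,\dots,Y_{m+1}$ on the $f_i$.** *We push each $Y_l$ through the factor $x_i$ by (R1), (R2) and recognize a conjugate (4) of some $Y_a$ acting on $E'$.*

For $l<m\le i$, (R2) gives
$$Y_lf_i=x_i\Big(D_l-\theta s_{li}-\theta\sum_{k<l}s_{lk}\Big)h_i=x_i\,\sigma_iY_{l+1}E'=\kappa_{l+1}(\eta')f_i, \tag{6}$$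
because $\sigma_i(l+1)=l$ and $\sigma_i\{1,\dots,l\}=\{i,1,\dots,l-1\}$.

For $i>m$, now with $\sigma_i(m+1)=m$ and $\sigma_i\{1,\dots,m\}=\{i,1,\dots,m-1\}$,
$$Y_mf_i=x_i\Big(D_m-\theta s_{mi}-\theta\sum_{k<m}s_{mk}\Big)h_i=x_i\,\sigma_iY_{m+1}E'=-\theta m\,f_i. \tag{7}$$

For $i\ge m$, $D_ih_i=\sigma_iD_1E'=\kappa_1(\eta')h_i$, so (R1) gives $\big(D_i-\theta\sum_{k\ne i}s_{ik}\big)f_i=\gamma f_i$. Adding back the terms with $k>i$,
$$Y_if_i=\gamma f_i+\theta\sum_{k>i}f_k\qquad(i\ge m). \tag{8}$$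

If $N>m$, then since $\sigma_m(m+1)=m+1$ and $\sigma_m\{1,\dots,m\}=\{1,\dots,m\}$,
$$Y_{m+1}f_m=x_m\Big(D_{m+1}-\theta s_{m+1,m}-\theta\sum_{k<m}s_{m+1,k}\Big)h_m-\theta s_{m+1,m}f_m=-\theta m\,f_m-\theta f_{m+1}. \tag{9}$$
Here the first $s_{m+1,m}$ comes from (R2), and the last term is the summand $k=m$ of $Y_{m+1}$, which does not commute with $x_m$.

For $i>m+1$, $\sigma_i(m+2)=m+1$ and $\sigma_i\{1,\dots,m+1\}=\{i,1,\dots,m\}$, so
$$Y_{m+1}f_i=x_i\Big(D_{m+1}-\theta s_{m+1,i}-\theta\sum_{k\le m}s_{m+1,k}\Big)h_i=x_i\,\sigma_iY_{m+2}E'=-\theta(m+1)f_i. \tag{10}$$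

**Step 4: the right combination.** *The function $f_m$ alone is not an eigenfunction, by (8); we correct it.* On the span of $f_m$ and $\Sigma=\sum_{i>m}f_i$, (7) and (8) give $Y_mf_m=\gamma f_m+\theta\Sigma$ and $Y_m\Sigma=-\theta m\Sigma$. For $af_m+b\Sigma$ to have eigenvalue $\gamma$ we need $a\theta-b\theta m=\gamma b$. Choosing $b=\theta$ makes $a=\gamma+\theta m$, with nothing to divide by:
$$E:=(\gamma+\theta m)f_m+\theta\sum_{i>m}f_i. \tag{11}$$
We check all $Y_i$.

- For $l<m$, $Y_lE=\kappa_l(\eta)E$ by (6) and (5).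
- $Y_mE=(\gamma+\theta m)(\gamma f_m+\theta\Sigma)-\theta^2m\Sigma=\gamma E=\kappa_m(\eta)E$.
- If $N>m$, (8)–(10) give
$$Y_{m+1}E=(\gamma+\theta m)(-\theta mf_m-\theta f_{m+1})+\theta\gamma f_{m+1}+\theta^2\sum_{k>m+1}f_k-\theta^2(m+1)\sum_{k>m+1}f_k .$$
The coefficients of $f_m$, $f_{m+1}$ and $f_k$ ($k>m+1$) are $-\theta m(\gamma+\theta m)$, $-\theta^2m$ and $-\theta^2m$, so $Y_{m+1}E=-\theta mE$.
- For $i\ge m+1$ with $i<N$, Lemma 7(a) gives $Y_{i+1}=s_iY_is_i-\theta s_i$. As $s_iE=E$, $Y_iE=-\theta(i-1)E$ implies $Y_{i+1}E=-\theta(i-1)E-\theta E=-\theta iE$. By induction $Y_iE=-\theta(i-1)E=\kappa_i(\eta)E$ for all $i>m$.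

**Step 5: integrality and independence of $N$.** *We rewrite $E$ through the $V_k$.* Write $E=(\gamma+\theta(m-1))f_m+\theta\sum_{i\ge m}f_i$. A monomial $x_1^{a_1}\cdots x_m^{a_m}V_\mu$ of $E_{\eta'}$ contributes $x_i^{a_1+1}x_1^{a_2}\cdots x_{m-1}^{a_m}\,\mathrm{ev}_NV_\mu$ to $f_i$, and $\theta\sum_{i\ge m}x_i^{a_1+1}=\mathrm{ev}_N\big(V_{a_1+1}+\varepsilon_2\sum_{j<m}x_j^{a_1+1}\big)$. So it contributes to $E$ the element $\mathrm{ev}_N$ of
$$\Big(V_{a_1+1}+\varepsilon_2\sum_{j<m}x_j^{a_1+1}+(\gamma+\theta(m-1))\,x_m^{a_1+1}\Big)x_1^{a_2}\cdots x_{m-1}^{a_m}V_\mu . \tag{12}$$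
Let $E_\eta$ be the sum of the elements (12), weighted by the coefficients of $E_{\eta'}$. Since $\gamma\in R$, $E_\eta\in A_m^R$. It does not involve $N$, it has degree $|\eta'|+1=|\eta|$, and $E=\mathrm{ev}_NE_\eta$. A term $V_1^{|\eta|}$ arises only from $a_1=\dots=a_m=0$, $V_\mu=V_1^{|\eta|-1}$, and then from $V_1\cdot V_\mu$. So its coefficient is $1$. $\square$

**Weights.** Give $V_k,\varepsilon_1,\varepsilon_2$ weight $1$ and each $x_i$ (so also $w$) weight $0$. The bracket in (12) has weight $1$, so $E_\eta$ is homogeneous of weight $|\eta|$.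

**Examples.** With $m=1$: $E_{(1)}=V_1+\varepsilon_1x_1$. From it, with $\gamma=\kappa_1((2))=2\varepsilon_1$, the monomial $V_1$ contributes $(V_1+2\varepsilon_1x_1)V_1$ and $\varepsilon_1x_1$ contributes $\varepsilon_1(V_2+2\varepsilon_1x_1^2)$. So $E_{(2)}=V_1^2+\varepsilon_1V_2+2\varepsilon_1V_1x_1+2\varepsilon_1^2x_1^2$, which is $\psi_{(2)}^{(2,0)}$. With $m=2$: $\eta=(0,1)$ has $\gamma=\varepsilon_1$, and $E_{(0,1)}=V_1+\varepsilon_2x_1+(\varepsilon_1-\varepsilon_2)x_2$.

## 6. Sums over injections, and the elements $M_c$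

We must turn $E_\eta$, which distinguishes $m$ variables, into something that distinguishes only $x_1$. Direct symmetrization over $x_2,\dots,x_N$ keeps the $D_1$-eigenvalue but runs into denominators again. Take $E_{(0,1)}$, whose $Y_1$-eigenvalue is $-\theta=\varepsilon_2$, and sum over all replacements of $x_2$ by $x_i$ with $i\ge2$:
$$\sum_{i\ge2}\Big(\theta p_1-\theta x_1+(\varepsilon_1+\theta)x_i\Big)=(N-1)\,\theta(p_1-x_1)+(\varepsilon_1+\theta)(p_1-x_1)=\frac{N\theta+\varepsilon_1}{\theta}\,\mathrm{ev}_N(V_1+\varepsilon_2w).$$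
This is a multiple of $\mathrm{ev}_N\psi_{(1)}^{(0,1)}$, but the factor depends on $N$ and would have to be divided out. The cause is the monomials in which the summed variable has exponent $0$: they are counted $N-1$ times. The remedy is to multiply by each summed variable first, so that only exponents $\ge1$ occur. Then the sums become integral polynomials in the $V_k$, and these are the $M_c$.

**Lemma 9.** For all $N\ge1$,
$$\mathrm{ev}_NM_{(c_1,\dots,c_r)}=\theta^r\sum_\iota\prod_{k=1}^rx_{\iota(k)}^{c_k},\tag{13}$$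
the sum over injections $\iota:\{1,\dots,r\}\hookrightarrow\{2,\dots,N\}$. Hence $M_c\in A_1^R$ is independent of the order of $c$. It is homogeneous of degree $|c|$ and weight $r$. The coefficient of $V_1^{|c|}$ in $M_c$ is $1$ if $c=(1,\dots,1)$ (including $c=\emptyset$) and $0$ otherwise.

*Proof.* Induct on $r$. Multiply (13) for $(c_1,\dots,c_{r-1})$ by $\mathrm{ev}_Nq_{c_r}=\theta\sum_{i\ge2}x_i^{c_r}$. The terms with $i$ outside the image of the injection give the right side of (13) for $c$. The terms with $i=\iota(j)$ give $\theta\,\mathrm{ev}_NM_{(c_1,\dots,c_j+c_r,\dots,c_{r-1})}$. Subtracting the latter and using $-\theta=\varepsilon_2$ gives (13) by (3). The right side of (13) is symmetric in $c$, and $\mathrm{ev}_N$ is injective in degree $|c|$ for large $N$, so order does not matter. Degree and weight are read off from (3).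

By (3), every term of $M_c$ has at most $r$ factors $V$, and $M_c|_{w=0}=\prod_kV_{c_k}+(\text{terms with fewer factors})$. The monomial $V_1^{|c|}$ has $|c|\ge r$ factors, with equality only if all $c_k=1$. $\square$

Example: $M_{(2)}=V_2+\varepsilon_2w^2$ and $M_{(1,1)}=(V_1+\varepsilon_2w)^2+\varepsilon_2(V_2+\varepsilon_2w^2)$.

## 7. The candidate $\Psi_\lambda^t$

Let $\lambda\vdash n$ and let $t=(t_1,t_2)$ be an addable corner. Put $a=t_1=\lambda_{t_2+1}$, so $t_2=\#\{i:\lambda_i>a\}$. Let $\nu=(\nu_1,\dots,\nu_r)$ be the positive parts of $\lambda$ with one part equal to $a$ removed if $a>0$, and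
$$\zeta=(\nu_1-1,\dots,\nu_r-1,a)\in\mathbb N^{r+1},\qquad |\zeta|+r=|\nu|+a=n .$$
We lower the parts $\nu_k$ by one so that we can afterwards multiply by the corresponding variables. Let $N\ge n+1$, so $N\ge r+1$ and $N\ge\ell(\lambda)$. For an injection $\iota:\{1,\dots,r\}\hookrightarrow\{2,\dots,N\}$ let $\sigma_\iota\in S_N$ satisfy $k\mapsto\iota(k)$ for $k\le r$ and $r+1\mapsto1$. Put
$$f_\iota=x_{\iota(1)}\cdots x_{\iota(r)}\;\sigma_\iota\,\mathrm{ev}_NE_\zeta,\qquad \Psi_N=\theta^r\sum_\iota f_\iota .$$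
Other choices of $\sigma_\iota$ give the same $f_\iota$, because $\mathrm{ev}_NE_\zeta$ is symmetric in $x_{r+2},\dots,x_N$.

**Step 1: integrality.** *We show that $\Psi_N=\mathrm{ev}_N\Psi_\lambda^t$ with $\Psi_\lambda^t\in R[w,V_1,V_2,\dots]$ independent of $N$, homogeneous of degree $n$ and weight $n$, with coefficient of $V_1^n$ equal to $1$.* A monomial $x_1^{b_1}\cdots x_r^{b_r}x_{r+1}^bV_\mu$ of $E_\zeta$ contributes $x_1^b\prod_kx_{\iota(k)}^{b_k+1}\,\mathrm{ev}_NV_\mu$ to $f_\iota$. By (13) it therefore contributes to $\Psi_N$ the element $\mathrm{ev}_N$ of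
$$w^b\,M_{(b_1+1,\dots,b_r+1)}\,V_\mu. \tag{14}$$
Sum these with the coefficients of $E_\zeta$. Degree and weight are both $|\zeta|+r=n$. By Lemma 9, $V_1^n$ can occur in (14) only if $b=0$, all $b_k=0$ and $V_\mu=V_1^{|\zeta|}$, and then with coefficient $1$. The coefficient of $V_1^{|\zeta|}$ in $E_\zeta$ is $1$.

**Step 2: the eigenvalue equation.** *We show $\mathcal L\Psi_\lambda^t=[t]\Psi_\lambda^t$.* Use (R2) repeatedly; each $s_{1,\iota(k)}$ that arises commutes with the other factors $x_{\iota(k')}$. With (4),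
$$D_1f_\iota=x_{\iota(1)}\cdots x_{\iota(r)}\Big(D_1-\theta\sum_{k\le r}s_{1,\iota(k)}\Big)\sigma_\iota\,\mathrm{ev}_NE_\zeta=x_{\iota(1)}\cdots x_{\iota(r)}\,\sigma_\iota Y_{r+1}\,\mathrm{ev}_NE_\zeta=\kappa_{r+1}(\zeta)f_\iota .$$
Here $\kappa_{r+1}(\zeta)=\varepsilon_1a-\theta\,\#\{k:\nu_k-1\ge a\}=\varepsilon_1a+\varepsilon_2\#\{k:\nu_k>a\}=\varepsilon_1t_1+\varepsilon_2t_2=[t]$. So $D_1\Psi_N=[t]\Psi_N$. By Lemma 4 and the injectivity of $\mathrm{ev}_N$ on degree $n$ in $A_1$ (as $N\ge n+1$), the claim follows.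

**Step 3: the joint eigenspace.** *The equation $\mathcal L\Psi=[t]\Psi$ does not identify $\Psi$, since many $\lambda$ of the same size share the corner $t$. We record finer information.* Put
$$\mathcal E_\lambda=\Big\{f\in P_N:\ \Delta(u)f=\prod_{i=1}^N(u-\kappa_i(\lambda))\,f\Big\}.$$
By Lemma 7(c), $\mathcal E_\lambda$ is stable under $S_N$ and all $Y_i$. We claim $\Psi_N\in\mathcal E_\lambda$.

Let $\sigma\in S_N$ be $k\mapsto N-r+k$ for $k\le r$, $r+k\mapsto k$ for $1\le k\le N-r$, and put $f=x_{N-r+1}\cdots x_N\,\sigma\,\mathrm{ev}_NE_\zeta$. If $\tau\in S_N$ has $\tau(1)=1$ and $\tau(N-r+k)=\iota(k)$, then $\tau\sigma$ is a valid choice of $\sigma_\iota$, so $f_\iota=\tau f$. Hence it is enough to show $f\in\mathcal E_\lambda$, and for this we compute $Y_if$ for all $i$.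

For $i\le N-r$, (R2) gives
$$Y_if=x_{N-r+1}\cdots x_N\Big(D_i-\theta\sum_{l>N-r}s_{il}-\theta\sum_{k<i}s_{ik}\Big)\sigma\,\mathrm{ev}_NE_\zeta=\kappa_{r+i}(\zeta)\,f,$$
because $\sigma(r+i)=i$ and $\sigma\{1,\dots,r+i-1\}=\{N-r+1,\dots,N\}\cup\{1,\dots,i-1\}$.

For $i=N-r+k$ with $1\le k\le r$, let $Q=\prod_{l>N-r,\,l\ne i}x_l$. By (R1),
$$Y_ix_iQ=\Big(D_i-\theta\sum_{l\ne i}s_{il}\Big)x_iQ+\theta\sum_{l>i}s_{il}x_iQ=x_i(D_i+\varepsilon_1)Q+\theta\sum_{l>i}s_{il}\,x_iQ .$$
By (R2), $D_iQ=Q\big(D_i-\theta\sum_{l>N-r,\,l\ne i}s_{il}\big)$. For $l>i$, $s_{il}$ commutes with $x_iQ=x_{N-r+1}\cdots x_N$, so the terms with $l>i$ cancel: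
$$Y_if=x_iQ\Big(D_i+\varepsilon_1-\theta\sum_{N-r<l<i}s_{il}\Big)\sigma\,\mathrm{ev}_NE_\zeta=x_iQ\,\sigma(Y_k+\varepsilon_1)\,\mathrm{ev}_NE_\zeta=(\kappa_k(\zeta)+\varepsilon_1)\,f .$$

So $f$ is a joint eigenfunction. Its eigenvalues are $\kappa_i(\eta)$ for $\eta=(a,0^{N-r-1},\nu_1,\dots,\nu_r)$. The entries are right, since $\zeta_k+1=\nu_k$, and the ranks agree:

- $r_{N-r+k}(\eta)=[a\ge\nu_k]+\#\{j<k:\nu_j\ge\nu_k\}+\#\{j>k:\nu_j>\nu_k\}=r_k(\zeta)$, since in $\zeta$ the last entry counts when $a>\nu_k-1$, and zeros never count because $\nu_k\ge1$;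
- $r_1(\eta)=\#\{k:\nu_k>a\}=r_{r+1}(\zeta)$;
- $r_i(\eta)=(i-1)+r=r_{r+i}(\zeta)$ for $2\le i\le N-r$.

Since $\eta^+=\lambda$ (with zeros appended), the multiset of eigenvalues is $\{\kappa_i(\lambda)\}$. So $f\in\mathcal E_\lambda$, and with it every $f_\iota$ and $\Psi_N$.

**Example.** $\lambda=(1,1)$, $t=(1,0)$: $a=1$, $\nu=(1)$, $r=1$, $\zeta=(0,1)$. By (14) the three terms of $E_{(0,1)}$ give
$$\Psi=V_1M_{(1)}+\varepsilon_2M_{(2)}+(\varepsilon_1-\varepsilon_2)wM_{(1)}=V_1^2+\varepsilon_2V_2+\varepsilon_1V_1w+\varepsilon_1\varepsilon_2w^2,$$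
which is $\psi_{(1,1)}^{(1,0)}$ from Section 1. For $\lambda=(1)$, $t=(0,1)$ one gets $\zeta=(0,0)$ and $\Psi=M_{(1)}=V_1+\varepsilon_2w$, now without the factor depending on $N$.

## 8. Why $\Psi_\lambda^t=\psi_\lambda^t$

For $n=0$, $\psi_\emptyset^{(0,0)}=1=\Psi_\emptyset^{(0,0)}$. Let $n\ge1$. For $\lambda\vdash n$ the set $\{\kappa_i(\lambda)\}=\{\lambda_i\varepsilon_1+(i-1)\varepsilon_2\}$ determines $\lambda$. So the $\mathcal E_\lambda$, $\lambda\vdash n$, are joint eigenspaces of the commuting coefficients of $\Delta(u)$ with different eigenvalues, and their sum is direct.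

**Step 1: $\mathrm{ev}_Nj_\lambda\in\mathcal E_\lambda$ for all large $N$ and all $\lambda\vdash n$.** *This links the spaces $\mathcal E_\lambda$ with the cyclic spaces.* Choose an addable corner $t$ of $\lambda$ and put $S=\sum_{\sigma\in S_N}\sigma\,\mathrm{ev}_N\Psi_\lambda^t\in\mathcal E_\lambda$.

*$S\ne0$.* Let $\chi$ be the coefficient of $V_1^{n-1}w$ in $\Psi_\lambda^t$. In $\mathrm{ev}_N\Psi_\lambda^t$, squarefree monomials come only from $V_1^n$ and $V_1^{n-1}w$. So $\prod_{i\in A}x_i$ with $|A|=n$ has coefficient $n!\,\theta^n$ if $1\notin A$, and $n!\,\theta^n+(n-1)!\,\theta^{n-1}\chi$ if $1\in A$. There are $n\,(N-1)!$ permutations $\sigma$ with $\sigma(1)\in\{1,\dots,n\}$. Hence the coefficient of $x_1\cdots x_n$ in $S$ is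
$$N!\,n!\,\theta^n+n\,(N-1)!\,(n-1)!\,\theta^{n-1}\chi=(N-1)!\,n!\,\theta^{n-1}(N\theta+\chi),$$
which vanishes for at most one $N$. There are finitely many $\lambda\vdash n$, so all large $N$ avoid the exceptions; take such an $N\ge n+1$.

*$S$ is a multiple of $\mathrm{ev}_Nj_\lambda$.* $S$ is symmetric of degree $n$, so $S=\mathrm{ev}_NG$ with $0\ne G\in F$ of degree $n$. The $j_{\lambda'}$, $\lambda'\vdash n$, are nonzero by (2) and lie in independent summands of $F[w]$. There are as many of them as monomials $V_\mu$ of degree $n$. So they form a basis, and $G=\sum_{\lambda'\vdash n}c_{\lambda'}j_{\lambda'}$.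

On $\mathcal E_\lambda$ the elementary symmetric functions $e_k(Y_1,\dots,Y_N)$ act by the scalars $e_k(\kappa(\lambda))$. Since $\prod_i(Y_1-Y_i)=\sum_k(-1)^ke_k(Y)Y_1^{N-k}=0$, we get $\prod_i(Y_1-\kappa_i(\lambda))=0$ on $\mathcal E_\lambda$. By Lemma 4 and injectivity, $\prod_i(\mathcal L-\kappa_i(\lambda))G=0$. The spaces $Z(j_{\lambda'},\mathcal L)$ are $\mathcal L$-stable and independent. So whenever $c_{\lambda'}\ne0$, the operator $\prod_i(\mathcal L-\kappa_i(\lambda))$ kills $j_{\lambda'}$, and, commuting with $\mathcal L$, it kills all of $Z(j_{\lambda'},\mathcal L)$.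

Therefore for every addable corner $s$ of such a $\lambda'$ there is an $i$ with $[s]=\kappa_i(\lambda)$, that is, $s=(\lambda_i,i-1)$. In particular $s\notin\lambda$. Suppose there were a cell $b\in\lambda\setminus\lambda'$. A minimal element $s\le b$ of $\mathbb N^2\setminus\lambda'$ would be an addable corner of $\lambda'$. It would lie in $\lambda$ because $\lambda$ contains every cell below $b$. This is a contradiction. So $\lambda\subseteq\lambda'$, and $\lambda=\lambda'$ by size. Thus $G=c_\lambda j_\lambda$ with $c_\lambda\ne0$, and $\mathrm{ev}_Nj_\lambda=c_\lambda^{-1}S\in\mathcal E_\lambda$.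

**Step 2: $\Psi_\lambda^t\in Z(j_\lambda,\mathcal L)$.** *We transfer directness from $P_N$ to $F[w]$.* Fix $N$ as in Step 1. Since $\mathcal E_{\lambda'}$ is stable under $Y_1=D_1$, Lemma 4 gives $\mathrm{ev}_NZ(j_{\lambda'},\mathcal L)\subseteq\mathcal E_{\lambda'}$ for all $\lambda'\vdash n$. As $\mathcal L$ preserves degree, $Z(j_{\lambda'},\mathcal L)$ lives in degree $|\lambda'|$, so we may write $\Psi_\lambda^t=\sum_{\lambda'\vdash n}\Psi_{(\lambda')}$ with $\Psi_{(\lambda')}\in Z(j_{\lambda'},\mathcal L)$. Here $\mathrm{ev}_N\Psi_\lambda^t=\Psi_N\in\mathcal E_\lambda$ while $\mathrm{ev}_N\Psi_{(\lambda')}\in\mathcal E_{\lambda'}$. Directness gives $\mathrm{ev}_N\Psi_{(\lambda')}=0$ for $\lambda'\ne\lambda$, and injectivity gives $\Psi_{(\lambda')}=0$. So $\Psi_\lambda^t=\Psi_{(\lambda)}$.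

**Step 3: the constant.** *One coefficient fixes the scalar.* By Section 7, Step 2, and simplicity of the spectrum, $\Psi_\lambda^t=z\,\psi_\lambda^t$ with $z\in K$. The coefficient of $V_1^nw^0$ is $1$ in $\Psi_\lambda^t$. It is also $1$ in $\psi_\lambda^t$, since $\pi_0\psi_\lambda^t=j_\lambda$ and (2) holds. So $z=1$:
$$\psi_\lambda^t=\Psi_\lambda^t\in\mathbb Z[\varepsilon_1,\varepsilon_2][w,V_1,V_2,\dots]. \tag{15}$$

*Proof of Theorem 1.* Integrality is (15). By Section 7, Step 1, $\psi_\lambda^t$ has weight $n=|\lambda|$. In the term with $V_\mu w^l$ the factors $V$ have total weight $\ell(\mu)$ and $w$ has weight $0$, so the coefficient is homogeneous of degree $n-\ell(\mu)$ in $(\varepsilon_1,\varepsilon_2)$. The conjecture is true. $\square$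

## 9. Positivity in the basis $w^lM_\mu$, and optimality

**Step 1: the basis.** *This proves the first two claims of Theorem 2.* Order-independence is in Lemma 9. We have $R[w,V_1,\dots]=R[w,q_1,q_2,\dots]$, and by (3) $M_\mu=\prod_kq_{\mu_k}$ plus an $R$-combination of products of fewer $q$'s, of the same degree $|\mu|$. In each degree there are finitely many products, so the transition is unitriangular. Hence the $M_\mu$ form an $R$-basis of $R[q_1,q_2,\dots]$, and the $w^lM_\mu$ one of $R[w,V_1,\dots]$.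

**Step 2: versions with $m$ distinguished variables.** *The recursion of Section 5 needs them.* For $m\ge0$ let $M_c^{(m)}\in A_m^R$ be defined by (3) with $q_k$ replaced by $V_k+\varepsilon_2\sum_{j\le m}x_j^k$. So $M_c^{(1)}=M_c$. The replaced $q_k$ evaluates to $\theta\sum_{i>m}x_i^k$, and the proof of (13) gives
$$\mathrm{ev}_NM_c^{(m)}=\theta^r\sum_\iota\prod_{k=1}^rx_{\iota(k)}^{c_k},\qquad \iota:\{1,\dots,r\}\hookrightarrow\{m+1,\dots,N\}. \tag{16}$$
Let $\mathcal C_m$ be the set of $\mathbb N[\varepsilon_1,\theta]$-combinations of the elements $x_1^{a_1}\cdots x_m^{a_m}M_c^{(m)}$. The identities below are checked after $\mathrm{ev}_N$ for all large $N$, and then hold in $A_m$ by Lemma 3. We write $c\setminus c_k$ for $c$ with its $k$-th entry removed.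

**Step 3: $E_\eta\in\mathcal C_m$ for all $\eta\in\mathbb N^m$.** *We follow the induction of Proposition 8.* The start is $1=M^{(m)}_\emptyset$.

*Appending a zero.* Split the injections in (16) according to which letter, if any, goes to $m+1$:
$$M_c^{(m)}=M_c^{(m+1)}+\theta\sum_kx_{m+1}^{c_k}M^{(m+1)}_{c\setminus c_k}.$$
So $E_\eta\in\mathcal C_m$ implies $E_{(\eta,0)}=E_\eta\in\mathcal C_{m+1}$.

*The case $\eta_m\ge1$.* Use (11). Its first coefficient is $\gamma+\theta m=\varepsilon_1\eta_m+\theta(m-r_m(\eta))\in\mathbb N[\varepsilon_1,\theta]$, since $r_m(\eta)\le m-1$. Consider a term $x_1^{a_1}\cdots x_m^{a_m}M_c^{(m)}$ of $E_{\eta'}$, with $c=(c_1,\dots,c_r)$. To $f_m$ it contributes $x_m^{a_1+1}x_1^{a_2}\cdots x_{m-1}^{a_m}M_c^{(m)}$, because $\sigma_m$ preserves $\{m+1,\dots,N\}$. For $i>m$, $\sigma_i$ carries $\{m+1,\dots,N\}$ to $\{m,\dots,N\}\setminus\{i\}$. Hence to $\theta\sum_{i>m}f_i$ it contributes $x_1^{a_2}\cdots x_{m-1}^{a_m}$ times $\theta^{r+1}$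 times the sum over injections of $r+1$ letters, with exponents $(a_1+1,c_1,\dots,c_r)$, into $\{m,\dots,N\}$, the first letter not going to $m$. Splitting by which letter, if any, goes to $m$, this is
$$x_1^{a_2}\cdots x_{m-1}^{a_m}\Big(M^{(m)}_{(a_1+1,\,c)}+\theta\sum_kx_m^{c_k}M^{(m)}_{(a_1+1,\,c\setminus c_k)}\Big)\in\mathcal C_m .$$
All coefficients used lie in $\mathbb N[\varepsilon_1,\theta]$, so $E_\eta\in\mathcal C_m$.

**Step 4: $\psi_\lambda^t\in\mathcal C_1$.** *We repeat the passage from $E_\zeta$ to $\Psi$.* Take a term $x_1^{b_1}\cdots x_r^{b_r}x_{r+1}^bM_c^{(r+1)}$ of $E_\zeta$, with $c$ of length $p$. Since $\sigma_\iota$ carries $\{r+2,\dots,N\}$ to $\{2,\dots,N\}$ minus the image of $\iota$, its contribution to $\Psi_N=\theta^r\sum_\iota f_\iota$ is $x_1^b$ times $\theta^{r+p}$ times the sum over injections of $r+p$ letters into $\{2,\dots,N\}$ with exponents $(b_1+1,\dots,b_r+1,c_1,\dots,c_p)$. By (13) this is $\mathrm{ev}_N$ of $w^bM_{(b_1+1,\dots,b_r+1,\,c)}$.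 As $E_\zeta\in\mathcal C_{r+1}$, (15) gives $\psi_\lambda^t=\Psi_\lambda^t\in\mathcal C_1$. Since $\theta=-\varepsilon_2$ and $M_c$ does not depend on order, this is the positivity claim of Theorem 2.

**Step 5: optimality.** *The coefficient $1$ at $V_1^n$ decides.* If $z\,\psi_\lambda^t$ has coefficients in $R$, then so does its coefficient at $V_1^n$, which is $z$. Conversely, if $z\in R$, then $z\,\psi_\lambda^t$ is integral by Theorem 1. This proves Theorem 2. $\square$

**Example.** For $\psi_{(1,1)}^{(1,0)}=V_1M_{(1)}+\varepsilon_2M_{(2)}+(\varepsilon_1-\varepsilon_2)wM_{(1)}$, use $V_1M_{(1)}=M_{(1)}^2+\theta wM_{(1)}$ and $M_{(1)}^2=M_{(1,1)}+\theta M_{(2)}$. The terms $\pm\theta M_{(2)}$ cancel, and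
$$\psi_{(1,1)}^{(1,0)}=M_{(1,1)}+(\varepsilon_1+2\theta)\,wM_{(1)},$$
with coefficients in $\mathbb N[\varepsilon_1,-\varepsilon_2]$, although the monomial coefficients $\varepsilon_2$ and $\varepsilon_1\varepsilon_2$ of the same function are not in that set.
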